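\title{Non-saturated base ideals of plane Cremona maps}

\begin{abstract}
Let $F$ be a plane Cremona map of degree $d\ge2$ whose base points are all proper, and let $I$ be its base ideal. We prove that if $I$ is not saturated, then $d$ is odd and the multiplicities of the base points are even and at most $(d-1)/2$. In particular the largest multiplicity is at most $\lfloor d/2\rfloor$. We determine the minimal free resolution of $I$ in the non-saturated case, show that $I^{\mathrm{sat}}/I$ is then one-dimensional and that $d\equiv1\pmod 4$, and construct for infinitely many $d$ a homaloidal type whose general member attains the bound. The proof studies the pull-back of $\Omega^1_{\mathbb{P}^2}(1)$ along $F$ by restricting it to the lines through a base point.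
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an infinite field, $R=k[x,y,z]$ the standard graded polynomial ring and $\mathfrak{m}=(x,y,z)$. A \emph{plane Cremona map} is a birational map $F=(f_0:f_1:f_2)\colon\mathbb{P}^2\dashrightarrow\mathbb{P}^2$ given by three linearly independent forms of the same degree $d$ without a common factor. We assume $d\ge2$, which excludes the linear automorphisms. The \emph{base ideal} of $F$ is $I=(f_0,f_1,f_2)\subset R$. Its \emph{saturation} is $I^{\mathrm{sat}}=I:\mathfrak{m}^\infty=\bigcup_n(I:\mathfrak{m}^n)$, and $I$ is \emph{saturated} if $I=I^{\mathrm{sat}}$. A form lies in $I^{\mathrm{sat}}$ exactly when it lies in the ideal of $f_0,f_1,f_2$ locally at every point of the plane. So the finite-dimensional space $I^{\mathrm{sat}}/I$ counts the forms that vanish on the base scheme of $F$ without being combinations of $f_0,f_1,f_2$.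

The base points $p_1,\dots,p_r$ of $F$ are the common zeros of the $f_i$ over the algebraic closure $\bar k$. Let $\mu_i\ge1$ be the multiplicity at $p_i$ of the general member of the net $\langle f_0,f_1,f_2\rangle$, ordered so that $\mu_1\ge\dots\ge\mu_r$. Blow up the $p_i$ and remove the $i$-th exceptional curve $\mu_i$ times from the pull-back of each member of the net. A base point of the resulting net is an \emph{infinitely near} base point of $F$. We consider maps that have none, and we say that their base points are all \emph{proper}. The \emph{homaloidal type} of such a map is $(d;\mu_1,\dots,\mu_r)$; it satisfies the \emph{equations of condition}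
\begin{equation}\label{eq:cond}
\sum_i\mu_i=3(d-1),\qquad \sum_i\mu_i^2=d^2-1 .
\end{equation}
A type that arises in this way is called \emph{proper}, and a map of that type has \emph{general base points} if $(p_1,\dots,p_r)$ is general among the configurations in $(\mathbb{P}^2)^r$ that realize the type. Exponents denote repetition, as in $(2;1^3)=(2;1,1,1)$.

A general member of the net does not contain the line through $p_1$ and $p_2$, so $\mu_1+\mu_2\le d$ by B\'ezout's theorem, and $\mu_2\le\lfloor d/2\rfloor$. Only $\mu_1$ can exceed $d/2$. The following question, taken from \cite{RS}, asks whether this excess rules out non-saturation.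

\begin{quote}
\emph{Let $(d;\mu_1,\dots,\mu_r)$ be a proper homaloidal type with $d\ge2$, and let $F$ be a Cremona map with this type and general base points. If the base ideal of $F$ is not saturated, is $\mu_1\le\lfloor d/2\rfloor$?}
\end{quote}

For the first cases, recall that a \emph{syzygy of degree $n$} is a triple $(g_0,g_1,g_2)$ of forms of degree $n$ with $\sum g_if_i=0$. Recall also two facts of commutative algebra. By the Hilbert--Burch theorem, if an ideal $I$ of height two is generated by the $2\times2$ minors of a $3\times2$ matrix, then $R/I$ has projective dimension $2$. By the Auslander--Buchsbaum formula, $\operatorname{pd}R/I+\operatorname{depth}R/I=3$; and $\operatorname{depth}R/I=0$ means $I:\mathfrak{m}\ne I$, that is, $I$ is not saturated.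

\begin{example}\label{ex:small}
The quadratic map $(yz:xz:xy)$ has type $(2;1^3)$. Up to sign, its forms are the minors of the matrix with columns $(x,-y,0)$ and $(0,y,-z)$, so $I$ is saturated.

Let $\operatorname{char}k\ne2$, $q=xz-y^2$, $g=y^2z-x^3$ and $F=(xq:yq:g)$. This map sends the line $y=\lambda x$ to itself by $z\mapsto(\lambda^2z-1)/(z-\lambda^2)$ in the chart $x=1$, so it is birational. At $(0:0:1)$ the leading forms are $x^2,xy,y^2$, and the other base points are the four points $(1:\lambda:\lambda^2)$ with $\lambda^4=1$, where $q$ and $g$ meet transversally. So all base points are proper and the type is $(3;2,1^4)$, with $\mu_1=2>\lfloor3/2\rfloor$. Up to sign, the forms are the minors of the matrix with columns $(y,-x,0)$ and $(x^2,-yz,q)$, so $I$ is saturated.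
\end{example}

In the cubic example the point of large multiplicity comes with a syzygy of low degree. By contrast, for the type $(5;2^6)$, where the multiplicities are evenly spread, the base ideal misses a sextic (Section~\ref{sec:examples}). These cases suggest the answer yes. It is yes, the generality of the base points is not needed, and non-saturation forces much more than the inequality.

\begin{theorem}\label{thm:A}
Let $F$ be a plane Cremona map of degree $d\ge2$, all of whose base points are proper. If $I$ is not saturated, then $d$ is odd, all $\mu_i$ are even, and $\mu_i\le(d-1)/2$ for all $i$. In particular $\mu_1\le\lfloor d/2\rfloor$.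
\end{theorem}

As usual, $R(-a)$ is the free module with generator in degree $a$, and $k(-a)$ is the module $R/\mathfrak{m}$ placed in degree $a$.

\begin{theorem}\label{thm:B}
For a plane Cremona map $F$ of degree $d\ge2$, all of whose base points are proper, the following are equivalent:
\begin{enumerate}
\item[(i)] $I$ is not saturated;
\item[(ii)] $d$ is odd and $I$ has minimal free resolution
\[0\to R(-\tfrac{3d+3}{2})\to R(-\tfrac{3d+1}{2})^3\to R(-d)^3\to I\to0;\]
\item[(iii)] $d$ is odd and $(f_0,f_1,f_2)$ has no nonzero syzygy of degree $\le(d-1)/2$;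
\item[(iv)] $I^{\mathrm{sat}}/I\cong k(-\tfrac{3(d-1)}{2})$.
\end{enumerate}
In this case $d\equiv1\pmod4$. In particular $\dim_kI^{\mathrm{sat}}/I\le1$ always.
\end{theorem}

\begin{proposition}\label{prop:C}
Let $k=\bar k$. For infinitely many $d$ there is a proper homaloidal type of degree $d$ with $\mu_1=\lfloor d/2\rfloor$ whose Cremona maps with general base points have non-saturated base ideal.
\end{proposition}

The excluded case $d=1$ explains the shape of Theorem~\ref{thm:B}. For the identity map, $I=\mathfrak{m}$ is not saturated, $I^{\mathrm{sat}}/I=R/\mathfrak{m}=k$, and setting $d=1$ in (ii) gives the Koszul complex $0\to R(-3)\to R(-2)^3\to R(-1)^3\to\mathfrak{m}\to0$. The syzygies of $(x,y,z)$ are the twisted sections of the bundle $\Omega^1_{\mathbb{P}^2}(1)$. We will show that a base ideal fails to be saturated exactly when the syzygies of $(f_0,f_1,f_2)$ form a twist of this same bundle.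

The syzygies of the $f_i$ are sections of a rank-two bundle $M$ on the blow-up $X$ of the base points (Section~\ref{sec:setup}). Restricting $M$ to the lines through one base point $p_1$ presents it as an extension of two line bundles $\mathcal{O}(-P)$ and $\mathcal{O}(-Q)$ (Section~\ref{sec:filtration}). The class $T=Q-P$ has $T^2=-3$, and the signature of the intersection form leaves two possibilities (Section~\ref{sec:T}). Either the extension descends to an extension of line bundles on $\mathbb{P}^2$, and $I$ is saturated; or $T=2E_1-H$, where $H$ is the class of a line and $E_1$ is the exceptional curve over $p_1$. The second case gives Theorem~\ref{thm:A} at once, and it identifies $M$ (Section~\ref{sec:B}). The identification is stable under composition of maps, which gives Proposition~\ref{prop:C} (Section~\ref{sec:C}).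

\section{The syzygy bundle and four lemmas}\label{sec:setup}

The extension $R\subset R\otimes_k\bar k$ is faithfully flat. It does not change birationality, saturation, graded Betti numbers or the dimensions of $(I^{\mathrm{sat}}/I)_n$, and the type is defined over $\bar k$. So from now on $k=\bar k$, of any characteristic.

\subsection{The blow-up and the bundle $M$}
Let $\pi\colon X\to\mathbb{P}^2$ be the blow-up of the distinct points $p_1,\dots,p_r$, with exceptional curves $E_i$, and let $H$ be the pull-back of the class of a line. The group $\operatorname{Pic}X$ is free on $H,E_1,\dots,E_r$; this basis is orthogonal for the intersection form, with $H^2=1$ and $E_i^2=-1$; and $K_X=-3H+\sum E_i$. A class is \emph{nef} if it has nonnegative intersection with every curve. A class that has sections with only finitely many common zeros is nef, because on any irreducible curve one of the sections is not identically zero. For a sheaf $N$ and a class $D$ we write $N(D)=N\otimes\mathcal{O}_X(D)$.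

Put $H'=dH-\sum\mu_iE_i$. The $f_i$ are sections of $\mathcal{O}_X(H')$, and they have no common zero on $X$ because the base points are proper. They define a birational morphism $G\colon X\to\mathbb{P}^2$ with $G^*\mathcal{O}(1)=\mathcal{O}_X(H')$. Hence $H'^2=1$, and $H'\cdot K_X=-3$ because $K_X+3H'$ is a sum of curves contracted by $G$. These two equalities are the equations \eqref{eq:cond}.

Write $\Omega=\Omega^1_{\mathbb{P}^2}$. The Euler sequence $0\to\Omega(1)\to\mathcal{O}^3\to\mathcal{O}(1)\to0$, with second map $(x,y,z)$, pulls back under $G$ to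
\begin{equation}\label{eq:M}
0\to M\to\mathcal{O}_X^3\xrightarrow{(f_0,f_1,f_2)}\mathcal{O}_X(H')\to0,\qquad M=G^*(\Omega(1)).
\end{equation}
The total Chern class of $M$ is $(1+H')^{-1}$, so $c_1(M)=-H'$ and $c_2(M)=H'^2=1$. Also $H^0(X,M)=0$, since the $f_i$ are linearly independent.

Let $\mathcal{K}=\pi_*M$. Since $\pi_*$ is left exact and $\pi_*\mathcal{O}_X(H')\subset\mathcal{O}(d)$, the sheaf $\mathcal{K}$ is the kernel of $(f_0,f_1,f_2)\colon\mathcal{O}^3\to\mathcal{O}(d)$, and $H^0(\mathcal{K}(n))$ is the space of syzygies of degree $n$. The image of that map is $\tilde I(d)$, where $\tilde I$ is the ideal sheaf defined by $I$, and $H^0(\tilde I(n))=I^{\mathrm{sat}}_n$. In the cohomology sequence of $0\to\mathcal{K}(n)\to\mathcal{O}(n)^3\to\tilde I(d+n)\to0$, the map $R_n^3\to I^{\mathrm{sat}}_{d+n}$ has image $I_{d+n}$, and $H^1(\mathcal{O}(n))=0$. Therefore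
\begin{equation}\label{eq:H1}
H^1(\mathcal{K}(n))\cong(I^{\mathrm{sat}}/I)_{d+n}\qquad(n\in\mathbb{Z}).
\end{equation}
Two consequences will be used. If $\mathcal{K}$ is an extension of two line bundles on $\mathbb{P}^2$, then $I$ is saturated. And the same argument for the forms $x,y,z$ shows that $H^1(\Omega(n))\cong(R/\mathfrak{m})_n$ is $k$ for $n=0$ and zero for $n\ne0$.

The gain in passing from $\mathcal{K}$ to $M$ is that $M$ has second Chern class $1$, whatever the degree of $F$. The price is that information must be carried back from $X$ to the plane.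

\subsection{The positive cone}
All numerical arguments below rest on the signature $(1,r)$ of the intersection form, through one lemma. Let $\mathcal{C}$ be the set of nonzero $v\in\operatorname{Pic}X\otimes\mathbb{R}$ with $v^2\ge0$ and $v\cdot H\ge0$. It contains $H$ and $H'$.

\begin{lemma}\label{lem:cone}
If $S^2>0$, then the numbers $S\cdot v$, $v\in\mathcal{C}$, are nonzero and all have the same sign. In particular $H'\cdot v>0$ for all $v\in\mathcal{C}$.
\end{lemma}

\begin{proof}
The form is negative definite on $H^\perp$; put $|u|=\sqrt{-u^2}$ for $u\in H^\perp$. Write $S=cH+S'$ and $v=c'H+v'$ with $S',v'\in H^\perp$. Then $|S'|<|c|$ and $|v'|\le c'$, and $c'>0$ since $v\ne0$. By the Cauchy--Schwarz inequality, $|S'\cdot v'|\le|S'|\,c'<|c|\,c'$, so $S\cdot v=cc'+S'\cdot v'$ has the sign of $c\neq0$. For $S=H'$ we have $c=d>0$.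
\end{proof}

\subsection{Pushing forward along exceptional curves}
In the next two lemmas $q\colon X\to Y$ is the blow-up of finitely many distinct points of a smooth surface, with exceptional curves $E_i$, $i\in J$.

\begin{lemma}\label{lem:exc}
Let $D=\sum_{i\in J}j_iE_i$.
\begin{enumerate}
\item[(a)] If all $j_i\ge0$, then $q_*\mathcal{O}_X(D)=\mathcal{O}_Y$.
\item[(b)] If all $j_i\le1$, then $R^1q_*\mathcal{O}_X(D)=0$.
\item[(c)] The sheaf $R^1q_*\mathcal{O}_X(2E_i)$ is supported at $q(E_i)$ and has length one.
\end{enumerate}
\end{lemma}

\begin{proof}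
The statements are local on $Y$ and the $E_i$ are disjoint, so we may assume that there is one curve $E\cong\mathbb{P}^1$. Since $E^2=-1$, there are exact sequences $0\to\mathcal{O}((j-1)E)\to\mathcal{O}(jE)\to\mathcal{O}_{\mathbb{P}^1}(-j)\to0$. For $j\ge1$ the last term has no sections, so $q_*\mathcal{O}(jE)=q_*\mathcal{O}((j-1)E)$, and (a) follows from $q_*\mathcal{O}_X=\mathcal{O}_Y$. For $j\le1$ the last term has no $H^1$, so $R^1q_*\mathcal{O}((j-1)E)\to R^1q_*\mathcal{O}(jE)$ is onto. As $-E$ is $q$-ample, $R^1q_*\mathcal{O}(jE)=0$ for $j\ll0$ by Serre vanishing, and (b) follows by ascending induction. For $j=2$, part (b) and $R^2q_*=0$ give $R^1q_*\mathcal{O}(2E)\cong H^1(\mathcal{O}_{\mathbb{P}^1}(-2))=k$.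
\end{proof}

We want to push an extension $0\to\mathcal{O}(-P)\to N\to\mathcal{O}(-Q)\to0$ down to $Y$. The sheaf $R^1q_*\mathcal{O}(-P)$ need not vanish, by (c), so right exactness is not automatic. What matters is the extension class, which lies in $\operatorname{Ext}^1(\mathcal{O}(-Q),\mathcal{O}(-P))=H^1(X,\mathcal{O}(Q-P))$.

\begin{lemma}[Descent]\label{lem:descent}
Let $0\to\mathcal{O}(-P)\to N\to\mathcal{O}(-Q)\to0$ be exact on $X$. Write $P=q^*P_0-\sum a_iE_i$ and $Q=q^*Q_0-\sum b_iE_i$, so that $a_i=P\cdot E_i$ and $b_i=Q\cdot E_i$. If $a_i\ge0$, $b_i\ge0$ and $b_i-a_i\ge-1$ for all $i\in J$, then there is an exact sequence $0\to\mathcal{O}_Y(-P_0)\to q_*N\to\mathcal{O}_Y(-Q_0)\to0$.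
\end{lemma}

\begin{proof}
The coefficient of $E_i$ in $Q-P$ is $a_i-b_i\le1$, so $R^1q_*\mathcal{O}(Q-P)=0$ by Lemma~\ref{lem:exc}(b) and the projection formula. For $U\subset Y$ affine open, $H^1(q^{-1}U,\mathcal{O}(Q-P))=H^0(U,R^1q_*\mathcal{O}(Q-P))=0$. So the sequence splits over $q^{-1}U$ and stays exact after applying $q_*$. By Lemma~\ref{lem:exc}(a), $q_*\mathcal{O}(-P)=\mathcal{O}(-P_0)\otimes q_*\mathcal{O}(\sum a_iE_i)=\mathcal{O}(-P_0)$, and the same computation with $b_i\ge0$ gives $q_*\mathcal{O}(-Q)=\mathcal{O}(-Q_0)$.
\end{proof}

\subsection{The model extension}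
The bundle $\Omega(1)$ is not an extension of line bundles, since $H^1(\Omega)\ne0$, but it becomes one after a single blow-up. This is the basic case in which descent fails.

\begin{lemma}\label{lem:model}
Let $\pi\colon X\to\mathbb{P}^2$ be the blow-up of distinct points $p_1,\dots,p_r$.
\begin{enumerate}
\item[(a)] There is a nonsplit exact sequence $0\to\mathcal{O}(E_1-H)\to\pi^*(\Omega(1))\to\mathcal{O}(-E_1)\to0$.
\item[(b)] If $0\to\mathcal{O}(-P)\to N\to\mathcal{O}(-Q)\to0$ is nonsplit and $Q-P=2E_1-H$, then $N\cong\pi^*(\Omega(1))\otimes\mathcal{O}(H-E_1-P)$.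
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $p_1=(0:0:1)$. The bundle $\pi^*(\Omega(1))$ is the kernel of $(x,y,z)\colon\mathcal{O}_X^3\to\mathcal{O}_X(H)$; project it to the third coordinate. The sections $x,y$ generate the subsheaf $\mathcal{O}(H-E_1)\subset\mathcal{O}(H)$. So the kernel of the projection is the kernel of the surjection $(x,y)\colon\mathcal{O}^2\to\mathcal{O}(H-E_1)$, which is $\mathcal{O}(E_1-H)$. The image consists of the local functions $c$ with $cz\in\mathcal{O}(H-E_1)$; this is $\mathcal{O}(-E_1)$, since $z$ generates $\mathcal{O}(H)$ near $E_1$. On $E_1\cong\mathbb{P}^1$ the middle term restricts to the trivial bundle $\mathcal{O}^2$ and the outer terms to $\mathcal{O}(-1)$ and $\mathcal{O}(1)$. As $\mathcal{O}(-1)\oplus\mathcal{O}(1)\not\cong\mathcal{O}^2$, the sequence does not split.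

(b) We have $\pi_*\mathcal{O}(2E_1-H)=\mathcal{O}(-1)$, which has no $H^1$ and no $H^2$. The Leray spectral sequence gives $H^1(X,\mathcal{O}(2E_1-H))\cong H^0(R^1\pi_*\mathcal{O}(2E_1-H))$, of dimension one by Lemma~\ref{lem:exc}(c). So the classes of any two nonsplit extensions of $\mathcal{O}(-Q)$ by $\mathcal{O}(-P)$ differ by a nonzero scalar, and the middle terms are isomorphic. Twisting (a) by $H-E_1-P$ gives such an extension: the first term becomes $\mathcal{O}(-P)$ and the last has class $H-2E_1-P=-Q$.
\end{proof}

\section{The quadratic map and the quintic map}\label{sec:examples}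

Both outcomes of the general argument appear in low degree.

\begin{example}\label{ex:quadratic}
Let $F=(yz:xz:xy)$, with $p_1=(0:0:1)$ and $p_2,p_3$ the other coordinate points, so $H'=2H-E_1-E_2-E_3$. Since $x,y$ generate $\mathcal{O}(H-E_1)$, the syzygy $(x,-y,0)$ is a nowhere vanishing section of $M(P)$, where $P=H-E_1$. The quotient of $M$ by $\mathcal{O}(-P)$ is the line bundle $\mathcal{O}(-Q)$ with $Q=H'-P=H-E_2-E_3$. The intersection numbers of $P$, $Q$ and $T=Q-P=E_1-E_2-E_3$ with $(E_1,E_2,E_3)$ are $(1,0,0)$, $(0,1,1)$ and $(-1,1,1)$. Lemma~\ref{lem:descent} applies and gives $0\to\mathcal{O}(-1)\to\mathcal{K}\to\mathcal{O}(-1)\to0$, which matches the two linear syzygies of Example~\ref{ex:small}.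
\end{example}

\begin{proposition}\label{prop:quintic}
Let $p_1,\dots,p_6$ be points of $\mathbb{P}^2$, no three collinear and not all on a conic. They are the base points, all proper, of a Cremona map of type $(5;2^6)$. Its base ideal is not saturated, and $M\cong\pi^*(\Omega(1))\otimes\mathcal{O}(-2H+\sum E_i)$.
\end{proposition}

\begin{proof}
Let $C_i$ be the strict transform of the conic through the five points other than $p_i$. The conic is irreducible and misses $p_i$, so $C_i\cong\mathbb{P}^1$ has class $2H-\sum_{j\ne i}E_j$. Then $C_i^2=4-5=-1$ and $C_i\cdot C_j=4-4=0$, so the $C_i$ are six disjoint $(-1)$-curves. Contracting them gives a smooth rational surface of Picard number $7-6=1$. Such a surface contains no $(-1)$-curve, and the only minimal rational surface of Picard number one is $\mathbb{P}^2$. Let $G\colon X\to\mathbb{P}^2$ be the contraction and $H'$ the pull-back of a line. From $K_X=-3H'+\sum C_i$ we get $3H'=(3H-\sum E_i)+(12H-5\sum E_i)$, so $H'=5H-2\sum E_i$. The system $|H'|$ is a base point free net, so $G\circ\pi^{-1}$ is a Cremona map of type $(5;2^6)$ with proper base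 points.

A dimension count shows that $I$ is not saturated. The curve $E_i$ is none of the $C_j$, so $G$ maps it birationally onto an irreducible curve of degree $H'\cdot E_i=2$, which lies on no line. Hence the restriction $H^0(X,H')\to H^0(E_i,\mathcal{O}(2))$ is an injective map of three-dimensional spaces. This map takes a quintic to its leading form at $p_i$, so the leading forms span $\mathfrak{m}_{p_i}^2/\mathfrak{m}_{p_i}^3$, and $\tilde I_{p_i}=\mathfrak{m}_{p_i}^2$ by Nakayama's lemma. Thus $I^{\mathrm{sat}}_6$ consists of the sextics that are singular at the six points, and $\dim I^{\mathrm{sat}}_6\ge28-6\cdot3=10$, while $\dim I_6\le3\cdot3=9$.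

To identify $M$, note that $G$ is itself a blow-up of six distinct points. Lemma~\ref{lem:model}(a), applied to $G$ and the curve $C_1$, gives a nonsplit sequence $0\to\mathcal{O}(-P)\to M\to\mathcal{O}(-Q)\to0$ with
\[P=H'-C_1=3H-2E_1-\sum_{i\ge2}E_i,\qquad Q=C_1=2H-\sum_{i\ge2}E_i .\]
Here $Q-P=2E_1-H$. So Lemma~\ref{lem:model}(b), applied to $\pi$, gives the isomorphism, with twist $H-E_1-P=-2H+\sum E_i$.
\end{proof}

The isomorphism explains the count. It gives $\mathcal{K}\cong\Omega(-1)$ by the projection formula and Lemma~\ref{lem:exc}(a), so by \eqref{eq:H1} the space $(I^{\mathrm{sat}}/I)_{5+n}\cong H^1(\Omega(n-1))$ is $k$ for $n=1$ and zero otherwise: exactly one sextic is missing.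

In both examples $P\cdot Q=1$ and $T=Q-P$ satisfies $T^2=-3$. They differ in the number $T\cdot E_1$, which is $-1$ for the quadratic map, just enough for descent, and $-2$ for the quintic map. They share the inequality $T\cdot(H-E_1)\ge0$; the value is $1$ in both. In general no such extension is given in advance. We construct one so that this inequality holds by design.

\section{A filtration of $M$ adapted to a pencil of lines}\label{sec:filtration}

By \eqref{eq:cond} and $d\ge2$ there is at least one base point. In this section and the next, the ordering of the $\mu_i$ is dropped and $p_1$ denotes \emph{any} base point.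

Let $\Phi=H-E_1$. The lines through $p_1$ define a morphism $\varphi\colon X\to\mathbb{P}^1$ with $\varphi^*\mathcal{O}(1)=\mathcal{O}(\Phi)$, whose general fiber $\ell\cong\mathbb{P}^1$ is the strict transform of a line. We have $\Phi^2=0$, $\Phi\cdot H=\Phi\cdot E_1=1$ and $\Phi\cdot E_i=0$ for $i\ge2$; in particular $\Phi\in\mathcal{C}$. Every vector bundle on $\mathbb{P}^1$ is a direct sum of line bundles, so
\[M|_\ell\cong\mathcal{O}(-\alpha)\oplus\mathcal{O}(-\beta),\qquad \alpha\le\beta,\qquad\alpha+\beta=H'\cdot\Phi ,\]
and by semicontinuity of cohomology the pair $(\alpha,\beta)$ is the same for all fibers $\ell$ over a dense open subset of $\mathbb{P}^1$. Put $\delta=\beta-\alpha\ge0$. We look for a line subbundle of $M$ that restricts to the larger summand $\mathcal{O}(-\alpha)$ on the general fiber. When $\delta=0$ there is no distinguished summand, and a minimal choice is needed; part (c) below records it.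

\begin{proposition}\label{prop:filtration}
There is an exact sequence
\begin{equation}\label{eq:ext}
0\to\mathcal{O}(-P)\to M\to\mathcal{O}(-Q)\to0,\qquad P+Q=H',
\end{equation}
with the following properties, where $e=P^2$ and $T=Q-P$.
\begin{enumerate}
\item[(a)] $P$ is nef, $e\ge0$, $P\cdot\Phi=\alpha$ and $Q\cdot\Phi=\beta$.
\item[(b)] $T^2=-3$, $T\cdot H'=-1-2e$ and $T\cdot\Phi=\delta\ge0$.
\item[(c)] $H^0\bigl(X,M(\alpha H+(a_1-1)\Phi)\bigr)=0$, where $a_1=P\cdot E_1$.
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{The section.} Since $H\cdot\Phi=1$, we have $M(\alpha H)|_\ell\cong\mathcal{O}\oplus\mathcal{O}(-\delta)$. The sheaf $V=\varphi_*(M(\alpha H))$ is torsion-free on $\mathbb{P}^1$, hence a vector bundle, and by Grauert's theorem its rank is $h^0(\mathcal{O}\oplus\mathcal{O}(-\delta))\ge1$. By the projection formula $H^0(X,M(\alpha H+s\Phi))=H^0(\mathbb{P}^1,V(s))$, so there is a least integer $s_0$ for which this space is nonzero. Take a nonzero section for $s=s_0$, let $\Delta\ge0$ be the largest effective divisor on which it vanishes, and put $P=\alpha H+s_0\Phi-\Delta$, $Q=H'-P$.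 On a general fiber $\ell$ the section is a nonzero section of $\mathcal{O}\oplus\mathcal{O}(-\delta)$, and such a section has no zeros. So $\Delta\cdot\Phi=0$, $P\cdot\Phi=\alpha$, $Q\cdot\Phi=\beta$ and $T\cdot\Phi=\delta$. Moreover $\Delta\cdot E_1=\Delta\cdot(H-\Phi)=\Delta\cdot H\ge0$, so $a_1=s_0-\Delta\cdot E_1\le s_0$, and (c) holds by the minimality of $s_0$.

Dividing by the equation of $\Delta$ gives a section of $M(P)$ whose zero scheme $W$ is finite, of length $w=c_2(M(P))=1-H'\cdot P+P^2=1-P\cdot Q$. Its Koszul complex, twisted by $-P$, is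
\[0\to\mathcal{O}(-P)\to M\to\mathcal{I}_W(-Q)\to0 .\]

\emph{The class $P$.} Since $M$ is a subbundle of $\mathcal{O}_X^3$, the composite $\mathcal{O}(-P)\to\mathcal{O}_X^3$ vanishes exactly at the points of $W$. It consists of three sections of $\mathcal{O}(P)$ with finitely many common zeros. Hence $P$ is effective and nef, so $e\ge0$ and $P\cdot H\ge0$. Also $P\ne0$, because $H^0(X,M)=0$. Thus $P\in\mathcal{C}$, and Lemma~\ref{lem:cone} gives $1\le H'\cdot P=e+1-w$, that is, $e\ge w$.

\emph{The scheme $W$ is empty.} We have $T^2=H'^2-4P\cdot Q=4w-3$ and $T\cdot P=1-w-e\le1-2w$. If $w\ge1$, then $T^2>0$ and $T\cdot P<0$, so $T\cdot\Phi<0$ by Lemma~\ref{lem:cone}. This contradicts $\delta\ge0$. Hence $w=0$, $P\cdot Q=1$ and $T^2=-3$. Finally $1=H'^2=e+2+Q^2$ gives $Q^2=-1-e$, and $T\cdot H'=Q^2-P^2=-1-2e$.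
\end{proof}

For $i=1,\dots,r$ put
\[a_i=P\cdot E_i\ge0,\qquad b_i=Q\cdot E_i,\qquad\tau_i=T\cdot E_i=b_i-a_i .\]
Then $a_i+b_i=\mu_i$, so $2b_i=\mu_i+\tau_i$. As $\mu_i\ge1$, the inequality $\tau_i\ge-1$ implies $b_i\ge0$. So \emph{the hypotheses of Lemma~\ref{lem:descent} hold along $E_i$ as soon as $\tau_i\ge-1$}, and it remains to find out when some $\tau_i$ is at most $-2$.

\section{The class $T$ and the proof of Theorem~\ref{thm:A}}\label{sec:T}

The class $T$ has negative square, so Lemma~\ref{lem:cone} does not apply to it. But projecting $T$ orthogonally to $E_i$ raises the square by $\tau_i^2$, and $\tau_i^2\ge4$ beats $3$.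

\begin{lemma}\label{lem:S}
If $\tau_i=-\sigma$ with $\sigma\ge2$, then $\delta<\sigma\,E_i\cdot\Phi$.
\end{lemma}

\begin{proof}
Let $S=T-\sigma E_i$. Then $S^2=-3+2\sigma^2-\sigma^2=\sigma^2-3>0$ and $S\cdot H'=-1-2e-\sigma\mu_i<0$. Since $H',\Phi\in\mathcal{C}$, Lemma~\ref{lem:cone} gives $0>S\cdot\Phi=\delta-\sigma E_i\cdot\Phi$.
\end{proof}

\begin{proposition}\label{prop:T}
We have $\tau_i\ge-1$ for all $i\ge2$. Moreover, either $\tau_1\ge-1$ or $T=2E_1-H$.
\end{proposition}

\begin{proof}
For $i\ge2$ we have $E_i\cdot\Phi=0$, so $\tau_i\le-2$ would give $\delta<0$ by Lemma~\ref{lem:S}. Now let $\tau_1=-\sigma$ with $\sigma\ge2$. The lemma gives $\sigma\ge\delta+1$. The intersection numbers of $T$ with $\Phi$ and the $E_i$ show that $T=(\delta-\sigma)H+\sigma E_1-\sum_{i\ge2}\tau_iE_i$, and $T^2=-3$ reads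
\begin{equation}\label{eq:three}
\delta(2\sigma-\delta)+\sum_{i\ge2}\tau_i^2=3 .
\end{equation}

Suppose $\delta\ge1$. Then $3\ge\delta(2\sigma-\delta)\ge\delta(\delta+2)\ge3$, so equality holds throughout: $\delta=1$, $\sigma=2$, and all $\tau_i$ with $i\ge2$ vanish by \eqref{eq:three}. This says $T=2E_1-H$.

Suppose $\delta=0$. Then \eqref{eq:three} does not bound $\sigma$, and we use the minimal choice of $P$ to reach a contradiction. Let $q\colon X\to\mathbb{F}_1$ be the contraction of $E_2,\dots,E_r$ onto the blow-up $\mathbb{F}_1$ of the plane at $p_1$; we keep the names $H,\Phi$ for the classes on $\mathbb{F}_1$. Since $\alpha=\beta$, the intersection numbers with $\Phi$ and the $E_i$ give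
\[P=\alpha H+a_1\Phi-\sum_{i\ge2}a_iE_i,\qquad Q=\alpha H+b_1\Phi-\sum_{i\ge2}b_iE_i .\]
As $\tau_i\ge-1$ for $i\ge2$, Lemma~\ref{lem:descent} applies to $q$. Twisting the resulting sequence by $\alpha H+(a_1-1)\Phi$ gives
\[0\to\mathcal{O}(-\Phi)\to(q_*M)(\alpha H+(a_1-1)\Phi)\to\mathcal{O}((\sigma-1)\Phi)\to0 ,\]
because $a_1-b_1=\sigma$. The pencil makes $\mathbb{F}_1$ a $\mathbb{P}^1$-bundle over $\mathbb{P}^1$, so $H^i(\mathbb{F}_1,\mathcal{O}(n\Phi))=H^i(\mathbb{P}^1,\mathcal{O}(n))$. Thus the first term has no $H^1$ and the last term has a nonzero section, which lifts to the middle term. By the projection formula this is a nonzero section of $M(\alpha H+(a_1-1)\Phi)$ on $X$, contradicting Proposition~\ref{prop:filtration}(c).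
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume that $I$ is not saturated and let $p_1$ be any base point. If $\tau_1\ge-1$, then $\tau_i\ge-1$ for all $i$ by Proposition~\ref{prop:T}, and Lemma~\ref{lem:descent} for $\pi$ presents $\mathcal{K}$ as an extension of two line bundles on $\mathbb{P}^2$; then $I$ is saturated by \eqref{eq:H1}. Hence
\begin{equation}\label{eq:special}
T=2E_1-H,\qquad H'=2P+T=2P+2E_1-H .
\end{equation}
Intersecting with $H$ and the $E_i$ shows that $d=2P\cdot H-1$ is odd and that $\mu_1=2a_1-2$ and $\mu_i=2a_i$ $(i\ge2)$ are even. By Proposition~\ref{prop:filtration}(b), $2\mu_1-d=T\cdot H'=-1-2e\le-1$, so $\mu_1\le(d-1)/2$. Since $p_1$ was an arbitrary base point, the bound holds for every $\mu_i$.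
\end{proof}

\begin{remark}
The hypothesis $d\ge2$ provides the point $p_1$. Birationality enters through $c_2(M)=H'^2=1$, which gives $T^2=4w-3$; both the vanishing of $w$ and Lemma~\ref{lem:S} depend on the constant $3$ being less than $4$. Properness makes $M$ available on the blow-up of distinct points of the plane, where the $E_i$ are disjoint irreducible $(-1)$-curves; Lemmas~\ref{lem:exc} and~\ref{lem:descent} use this. The position of the base points plays no role. The alternative $T=2E_1-H$ cannot be removed from Proposition~\ref{prop:T}: otherwise every base ideal would be saturated, contrary to Proposition~\ref{prop:quintic}.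
\end{remark}

\section{The structure of non-saturated base ideals}\label{sec:B}

Equation \eqref{eq:special} is the hypothesis of Lemma~\ref{lem:model}(b). This turns non-saturation into a statement that is symmetric in the two morphisms $\pi,G\colon X\to\mathbb{P}^2$.

\begin{proposition}\label{prop:star}
The ideal $I$ is not saturated if and only if $G^*(\Omega(1))\cong\pi^*(\Omega(1))\otimes\mathcal{O}_X(L)$ for some $L\in\operatorname{Pic}X$. In this case $2L=H-H'$, the degree $d=2j+1$ is odd, and $\mathcal{K}\cong\Omega(1-j)$.
\end{proposition}

\begin{proof}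
Suppose that $I$ is not saturated, so that \eqref{eq:special} holds. We claim that \eqref{eq:ext} does not split. We have $a_i\ge0$ for all $i$, $b_i=a_i$ for $i\ge2$, and $b_1=(\mu_1-2)/2\ge0$ because $\mu_1$ is even and positive. If \eqref{eq:ext} split, Lemma~\ref{lem:exc}(a) would make $\mathcal{K}=\pi_*\mathcal{O}(-P)\oplus\pi_*\mathcal{O}(-Q)$ a sum of two line bundles, and $I$ would be saturated by \eqref{eq:H1}. So \eqref{eq:ext} is nonsplit, and Lemma~\ref{lem:model}(b) gives the isomorphism with $L=H-E_1-P$.

Conversely, suppose $M\cong\pi^*(\Omega(1))\otimes\mathcal{O}(L)$. First Chern classes give $-H'=-H+2L$. As $\operatorname{Pic}X$ is free on $H$ and the $E_i$, the degree $d=2j+1$ is odd, the $\mu_i$ are even, and $L=-jH+\sum\frac{\mu_i}{2}E_i$. The projection formula and Lemma~\ref{lem:exc}(a) give $\mathcal{K}\cong\Omega(1-j)$. Then $H^1(\mathcal{K}(j-1))=H^1(\Omega)\ne0$, so $I$ is not saturated by \eqref{eq:H1}.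
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{(i) implies (ii), (iii), (iv).} By Proposition~\ref{prop:star}, $d=2j+1$ and $\mathcal{K}\cong\Omega(1-j)$. For a sheaf $N$ on $\mathbb{P}^2$ let $\Gamma_*(N)=\bigoplus_nH^0(N(n))$. Then $\Gamma_*(\Omega(1))\subset R^3$ is the module of syzygies of $(x,y,z)$, and the Koszul complex resolves it: $0\to R(-2)\to R(-1)^3\to\Gamma_*(\Omega(1))\to0$. So the module $\Gamma_*(\mathcal{K})$ of syzygies of $(f_0,f_1,f_2)$ has the resolution $0\to R(-j-2)\to R(-j-1)^3\to\Gamma_*(\mathcal{K})\to0$. Splice it with $0\to\Gamma_*(\mathcal{K})\to R^3\to I(d)\to0$ and shift by $-d$. Since $d+j+1=\frac{3d+1}{2}$, this is the resolution in (ii). It is minimal because the entries of its matrices have degrees $j+1$ and $1$, both positive. The syzygies are generated in degree $j+1$, which gives (iii). By \eqref{eq:H1}, $(I^{\mathrm{sat}}/I)_{d+n}\cong H^1(\Omega(1-j+n))$ is $k$ for $n=j-1$ and zero otherwise, and $d+j-1=\frac{3(d-1)}{2}$. This is (iv).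

\emph{(ii) implies (i).} Here $\operatorname{pd}R/I=3$, so $\operatorname{depth}R/I=0$. \emph{(iv) implies (i)} because $I^{\mathrm{sat}}/I\neq0$.

\emph{(iii) implies (i).} Suppose that $d$ is odd and $I$ is saturated. The base locus is finite and nonempty, so $\dim R/I=1$, $\operatorname{depth}R/I=1$ and $\operatorname{pd}R/I=2$. Hence the syzygy module is free of rank two, generated in degrees $n_1\le n_2$, and $\mathcal{K}\cong\mathcal{O}(-n_1)\oplus\mathcal{O}(-n_2)$. Off the finite base locus $\tilde I(d)=\mathcal{O}(d)$, so $n_1+n_2=-c_1(\mathcal{K})=d$. Then $n_1\le(d-1)/2$, and (iii) fails.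

\emph{The congruence.} Write $\mu_i=2\nu_i$. The equations \eqref{eq:cond} become $\sum\nu_i=3j$ and $\sum\nu_i^2=j(j+1)$. The two sums have the same parity and $j(j+1)$ is even, so $j$ is even and $d\equiv1\pmod4$. The last assertion follows from the equivalence of (i) and (iv).
\end{proof}

\section{Sharpness of the bound}\label{sec:C}

Two things are needed for Proposition~\ref{prop:C}: that one non-saturated map of a given type makes the general map of that type non-saturated, and a supply of examples. The first follows from condition (iii) of Theorem~\ref{thm:B}, which is open in families. The second follows from Proposition~\ref{prop:star}, which behaves well under composition. In this section $\mu_1\ge\dots\ge\mu_r$ again.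

\begin{lemma}\label{lem:open}
Let $d\ge2$ and $\mu_1,\dots,\mu_r\ge1$ satisfy \eqref{eq:cond}. The set $U\subset(\mathbb{P}^2)^r$ of configurations that realize the type $(d;\mu_1,\dots,\mu_r)$ is open, and each $b\in U$ determines the base ideal $I_b$. The set $U'=\{b\in U: I_b\text{ is not saturated}\}$ is open and $\mathrm{PGL}_3$-invariant. In particular, if $U'\ne\emptyset$, then the maps of this type with general base points have non-saturated base ideal.
\end{lemma}

\begin{proof}
Let $B\subset(\mathbb{P}^2)^r$ be the open set of $r$-tuples of distinct points. The blow-ups $X_b$, $b\in B$, form a smooth projective family that carries a line bundle of class $H'=dH-\sum\mu_iE_i$ on each member. By Riemann--Roch and \eqref{eq:cond}, $\chi(H')=1+\frac12(H'^2-H'\cdot K_{X_b})=3$. By Serre duality $h^2(H')=h^0(K_{X_b}-H')$, which is zero since $(K_{X_b}-H')\cdot H<0$ and $H$ is nef. So $h^0(H')\ge3$ on $B$, and by semicontinuity the locus $B_0$ where $h^0(H')=3$ is open. By Grauert's theorem the spaces $H^0(X_b,H')\subset R_d$ form a vector bundle over $B_0$. The points of the total space where these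 sections all vanish form a closed set, and its image in $B_0$ is closed by properness. Let $B_1\subset B_0$ be the open complement, where $H'$ is base point free.

We claim that $U=B_1$. If $b\in B_1$, then $|H'|$ defines a morphism $X_b\to\mathbb{P}^2$ of degree $H'^2=1$. As $|H'|$ has no base points, the three forms have no common factor, the general member has multiplicity exactly $\mu_i$ at $p_i$, and there are no infinitely near base points; so $b\in U$. Conversely, if $b$ is realized by $F$ with morphism $G$, then $H'=G^*\mathcal{O}(1)$ is base point free, and $h^0(H')=h^0(\mathcal{O}(1))=3$ because $G_*\mathcal{O}_{X_b}=\mathcal{O}$. This also shows that the net of $F$ is all of $H^0(X_b,H')$, so $I_b$ depends only on $b$.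

If $d$ is even, $U'=\emptyset$ by Theorem~\ref{thm:A}. Let $d=2j+1$. A nonzero syzygy of degree less than $j$, multiplied by a form, gives one of degree $j$. So by Theorem~\ref{thm:B}, $U'$ is the set of $b\in U$ where the multiplication $H^0(X_b,H')\otimes R_j\to R_{d+j}$ is injective. These maps form a morphism of vector bundles over $U$, and injectivity on the fiber is the nonvanishing of some maximal minor; so $U'$ is open. It is invariant because a linear change of coordinates carries $I_b$ to the ideal of the transformed configuration. Finally $U$ is irreducible, being open in $(\mathbb{P}^2)^r$, so a nonempty $U'$ is dense in $U$.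
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $d_1=5$ and $d_{n+1}=4d_n+1$. We show by induction that for each $n\ge1$ there is a proper type of degree $d_n$, with $1+5n$ base points and largest multiplicity $\mu_1=(d_n-1)/2$, for which $U'\neq\emptyset$. By Lemma~\ref{lem:open} this proves the proposition. The case $n=1$ is Proposition~\ref{prop:quintic}.

Let $(d;\mu_1,\dots,\mu_r)$ be the $n$-th type, with $d=d_n$ and $r=1+5n$. Let $\Theta$ be a quintic map as in Proposition~\ref{prop:quintic}, resolved by $\rho_1,\rho_2\colon Y\to\mathbb{P}^2$, where $\rho_1$ contracts $E_j$ to $p_j$ and $\rho_2$ contracts $C_j$ to a point $q_j$, for $j=1,\dots,6$. Let $H$ and $H_2=5H-2\sum E_j$ be the line classes of the two planes. We compose $\Theta$ with a map $F$ of the $n$-th type whose point of multiplicity $\mu_1$ is placed at $q_1$.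

\emph{Choice of $F$.} The set $U'$ of the $n$-th type is nonempty, open and $\mathrm{PGL}_3$-invariant, so its projection to the first factor is all of $\mathbb{P}^2$. Hence the $(u_2,\dots,u_r)$ with $(q_1,u_2,\dots,u_r)\in U'$ form a nonempty open subset of $(\mathbb{P}^2)^{r-1}$. Choose such $u_i$ off the points $q_j$ and off the conics $\rho_2(E_j)$, and let $F$ be a map with these base points. The points $\rho_2^{-1}(u_i)\in Y$ lie on no $C_j$ and no $E_j$, so $\rho_1$ maps them to distinct points $v_i\notin\{p_1,\dots,p_6\}$. Let $X$ be the blow-up of $Y$ at the points $\rho_2^{-1}(u_i)$, with exceptional curves $D_i$. It is the blow-up of the first plane at the distinct points $p_j,v_i$, and of the second plane at the distinct points $q_j,u_i$. In particular $X$ dominates the blow-up $X_F$ of the base points of $F$.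

\emph{The type of $F\circ\Theta$.} The composite $X\to X_F\to\mathbb{P}^2$ is a birational morphism that resolves $F\circ\Theta$, and it pulls the line class back to the base point free class
\begin{align*}
H''&=dH_2-\mu_1C_1-\sum_{i=2}^r\mu_iD_i\\
&=(5d-2\mu_1)H-2dE_1-(2d-\mu_1)\sum_{j=2}^6E_j-\sum_{i=2}^r\mu_iD_i .
\end{align*}
All the multiplicities are positive, so the base points of $F\circ\Theta$ are exactly the $6+5n=1+5(n+1)$ points $p_j,v_i$, and they are all proper. With $\mu_1=(d-1)/2$ the degree is $5d-(d-1)=d_{n+1}$. The multiplicity at $p_1$ is $2d=(d_{n+1}-1)/2$, and it is the largest one, since $2d\ge2d-\mu_1$ and $2d\ge\mu_i$.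

\emph{Non-saturation.} Let $N_1,N_2,N_3$ be the pull-backs to $X$ of $\Omega(1)$ from the first, second and third plane. Proposition~\ref{prop:star} for $F$, pulled back from $X_F$, says that $N_3$ is a twist of $N_2$ by a line bundle. Proposition~\ref{prop:quintic}, pulled back from $Y$, says that $N_2$ is a twist of $N_1$. So $N_3$ is a twist of $N_1$, and the base ideal of $F\circ\Theta$ is not saturated by Proposition~\ref{prop:star}.
\end{proof}

For $n=1$ the formula for $H''$, with $d=5$ and all $\mu_i=2$, gives the type $(21;10,8^5,2^5)$. So the Cremona maps of types $(5;2^6)$ and $(21;10,8^5,2^5)$ with general base points have non-saturated base ideals, and by Theorem~\ref{thm:B} the single missing form has degree $6$ and $30$, respectively.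

\begin{thebibliography}{9}
\bibitem{RS} Zaqueu Ramos and Aron Simis, \emph{Homaloidal nets and ideals of fat points I}, arXiv:1506.05836 (2015).
\end{thebibliography}
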